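\title{Compact sets of zero continuous analytic capacity are exceptional sets of Cauchy integrals}

\begin{abstract}
The Cauchy integral of a finite complex Borel measure in the plane is a locally integrable function, and the set of points that are not Lebesgue points of it has zero continuous analytic capacity. We prove the converse for closed sets: if every compact subset of a closed set $E$ has zero continuous analytic capacity, then $E$ is exactly the set of non-Lebesgue points of the Cauchy integral of some finite complex measure, and this Cauchy integral can be taken smooth off $E$. The proof splits $E$ into a part of $\sigma$-finite length, on which one positive measure with bounded Cauchy integral has positive upper linear density, and a part of outer capacity zero, on which a Cauchy integral with nonnegative real part blows up.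
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\nu$ be a finite complex Borel measure on $\mathbb C$. Its \emph{Cauchy integral}
\[
\mathcal C\nu(z)=\int_{\mathbb C}\frac{d\nu(w)}{z-w}
\]
converges for almost every $z$ with respect to area measure $m$ and is locally integrable, because $1/|z|$ is locally integrable in the plane. A point $x\in\mathbb C$ is a \emph{Lebesgue point} of a locally integrable function $f$ if there is $\xi\in\mathbb C$ with
\[
\lim_{r\to0}\frac1{\pi r^2}\int_{B(x,r)}|f-\xi|\,dm=0,
\]
where $B(x,r)$ is the open disc of center $x$ and radius $r$. The \emph{exceptional set} of $f$ is the set of points that are not Lebesgue points of $f$. It is the set where averaging fails to give $f$ a value. It does not change when $f$ is modified on a set of area zero, and it contains no point near which $f$ agrees almost everywhere with a continuous function.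

By the Lebesgue differentiation theorem the exceptional set has area zero. A Cauchy integral is better than an arbitrary locally integrable function, since its $\bar\partial$-derivative is a measure, and one expects its exceptional set to be smaller. Two examples show what can still happen. If $\nu$ is the unit mass at $0$, then $\mathcal C\nu=1/z$, the average of $|1/z|$ over $B(0,r)$ is $2/r$, and the exceptional set is $\{0\}$. If $\nu$ is length on $[-1,1]$, then $\mathcal C\nu(z)=\log\frac{z+1}{z-1}$. At a point of $(-1,1)$ this function has limits $\xi_+$ from above and $\xi_-$ from below with $|\xi_+-\xi_-|=2\pi$, so the averages of $|\mathcal C\nu-\xi|$ tend to $\frac12(|\xi_+-\xi|+|\xi_--\xi|)\ge\pi$; at $\pm1$ its modulus tends to infinity. The exceptional set is the whole segment. So exceptional sets lie somewhere between positive length and positive area.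

The quantity that measures them is the \emph{continuous analytic capacity}. For a compact set $K\subset\mathbb C$,
\[
\alpha(K)=\sup|f'(\infty)|,\qquad f'(\infty)=\lim_{z\to\infty}z\,(f(z)-f(\infty)),
\]
where the supremum is taken over all $f$ that are continuous on the Riemann sphere $\widehat{\mathbb C}$, holomorphic on $\widehat{\mathbb C}\setminus K$, and satisfy $|f|\le1$ and $f(\infty)=0$. A competitor for $K$ is a competitor for every larger compact set, so $\alpha$ is monotone, and for a Borel set $Y$ we let $\alpha(Y)$ be the supremum of $\alpha(K)$ over compact $K\subset Y$. The condition $\alpha(K)=0$ means that $K$ is removable: every function continuous on $\widehat{\mathbb C}$ and holomorphic off $K$ is constant (Lemma~\ref{lem:area}). A segment is removable by Morera's theorem; a set of positive area is not.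

Two facts are known. First, the exceptional set of the Cauchy integral of any finite complex measure has zero continuous analytic capacity. Second, let $K$ be the corner quarters planar Cantor set, obtained from the unit square by keeping the four corner squares of side $1/4$ and iterating. Then $\alpha(K)=0$, the one-dimensional Hausdorff measure of $K$ is positive and finite, and the Cauchy integral of this measure is continuous off $K$ and has every point of $K$ as an exceptional point. The following problem comes from the paper of Cuf\'i, Ponce and Verdera~\cite{CPV}: \emph{is every compact set $E$ with $\alpha(E)=0$ exactly the exceptional set of the Cauchy integral of some finite complex Borel measure?}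

For the point, the segment and the Cantor set, the geometry of $E$ hands us the measure. In general the hypothesis $\alpha(E)=0$ only says that certain functions do not exist, and one finite measure has to produce a singularity at every single point of $E$. The reason to hope for a positive answer is duality, which turns the nonexistence of one kind of object into the existence of another. The answer is indeed yes, and compactness can be relaxed to closedness.

\begin{theorem}\label{thm:main}
Let $E\subset\mathbb C$ be a closed set with $\alpha(K)=0$ for every compact $K\subset E$. Then there is a finite complex Borel measure $\nu$ whose Cauchy integral agrees almost everywhere on $\mathbb C\setminus E$ with a $C^\infty$ function and whose exceptional set is exactly $E$.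
\end{theorem}

For compact $E$ the hypothesis means $\alpha(E)=0$, by monotonicity. Section~\ref{sec:two} isolates two ways in which a point can be exceptional, combines them by hand for a segment, and outlines the proof, which occupies Sections~\ref{sec:adm}--\ref{sec:smooth}. Section~\ref{sec:char} derives a characterization of the closed sets in Theorem~\ref{thm:main}; the first known fact above is used only there.

\section{Cauchy integrals, length and linear density}\label{sec:prelim}

\emph{Measure} means finite Borel measure on $\mathbb C$, complex unless said to be positive, and $\|\nu\|$ is the total variation. The abbreviation a.e.\ and the norms $\|\cdot\|_p$ refer to $m$ unless another measure is named. We write $k(z)=1/z$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$, so that $|\bar\partial u|=\frac12|\nabla u|$ for real $u$.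

\subsection*{The Cauchy kernel}
For all $x$ and $r$,
\begin{equation}\label{eq:kernel}
\int_{B(x,r)}\frac{dm(z)}{|z|}\le\int_{B(0,r)}\frac{dm(z)}{|z|}=2\pi r,
\end{equation}
because $B(x,r)\setminus B(0,r)$ and $B(0,r)\setminus B(x,r)$ have the same area and $1/|z|$ is at most $1/r$ on the first set and at least $1/r$ on the second. Hence $\int_{B(x,r)}|\mathcal C\nu|\,dm\le2\pi r\|\nu\|$: \emph{if $\nu_n\to\nu$ in norm, then $\mathcal C\nu_n\to\mathcal C\nu$ in $L^1_{\mathrm{loc}}$}. If $g$ is bounded with compact support, then $\mathcal Cg:=\mathcal C(g\,m)=k*g$ is continuous (translation is continuous in $L^1$) and $O(1/|z|)$ at infinity, so $\mathcal Cg\in C_0(\mathbb C)$. By Fubini's theorem and the oddness of $k$,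
\begin{equation}\label{eq:dual}
\int\mathcal C\nu\;g\,dm=-\int\mathcal Cg\,d\nu .
\end{equation}
The Cauchy--Pompeiu formula says that $\mathcal C(\bar\partial\varphi)=\pi\varphi$ for $\varphi\in C_c^\infty(\mathbb C)$. With \eqref{eq:dual} it gives
\begin{equation}\label{eq:dbar}
\pi\int\varphi\,d\nu=-\int\mathcal C\nu\;\bar\partial\varphi\,dm ,
\end{equation}
that is, $\bar\partial(\mathcal C\nu)=\pi\nu$ in the sense of distributions.

Fix a radial $\theta\in C_c^\infty(B(0,1))$ with $\theta\ge0$ and $\int\theta\,dm=1$, and put $\theta_\varepsilon=\varepsilon^{-2}\theta(\cdot/\varepsilon)$. The function $k*\theta_\varepsilon$ is continuous and odd, it is bounded by $c_0/\varepsilon$ with $c_0=2\pi\|\theta\|_\infty$ by \eqref{eq:kernel}, and it equals $1/z$ for $|z|\ge\varepsilon$ by the mean value property. By Fubini's theorem $(\mathcal C\nu)*\theta_\varepsilon=(k*\theta_\varepsilon)*\nu$ everywhere. Since $F*\theta_\varepsilon\to F$ in $L^1_{\mathrm{loc}}$ for $F\in L^1_{\mathrm{loc}}$, testing against translates of $\theta_\varepsilon$ shows that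
\begin{equation}\label{eq:test}
|F|\le M\ \text{a.e.}\iff\Bigl|\int Fg\,dm\Bigr|\le M\|g\|_1\ \text{ for all }g\in C_c^\infty(\mathbb C),
\end{equation}
and that $\operatorname{Re}F\ge a$ a.e.\ on an open set $U$ as soon as $\operatorname{Re}\int Fg\,dm\ge a\int g\,dm$ for all nonnegative $g\in C_c^\infty(U)$.

\begin{lemma}\label{lem:rep}
If $w\in L^1(m)$ has compact support and $\bar\partial w$ is a measure, then $w=\mathcal C(\pi^{-1}\bar\partial w)$ a.e.
\end{lemma}

\begin{proof}
The difference $w-\mathcal C(\pi^{-1}\bar\partial w)$ is annihilated by $\bar\partial$, so by Weyl's lemma it agrees a.e.\ with an entire function. Both $w$ and $\bar\partial w$ have compact support, so this function tends to $0$ at infinity and vanishes by Liouville's theorem.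
\end{proof}

\begin{lemma}\label{lem:area}
Let $K$ be compact. If $m(K)>0$, then $\alpha(K)>0$. Moreover $\alpha(K)=0$ if and only if every function continuous on $\widehat{\mathbb C}$ and holomorphic off $K$ is constant.
\end{lemma}

\begin{proof}
The function $\mathcal C\mathbf 1_K$ is continuous on $\widehat{\mathbb C}$, vanishes at $\infty$, is holomorphic off $K$ and has derivative $m(K)$ at $\infty$; if $m(K)>0$, divide it by its supremum norm. If all functions in question are constant, then $\alpha(K)=0$. Conversely, let $\alpha(K)=0$ and let $f$ be such a function. For $a\in\mathbb C\setminus K$, the function $(f(z)-f(a))/(z-a)$ is of the same kind, vanishes at $\infty$, and has derivative $f(\infty)-f(a)$ there; so $f(a)=f(\infty)$. Since $m(K)=0$, such points $a$ are dense, and $f$ is constant.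
\end{proof}

\subsection*{Length and density}
The Hausdorff measure $\mathcal H^1(Y)$ is the limit as $\delta\to0$ of the infimum of $\sum_i\operatorname{diam}Y_i$ over countable covers of $Y$ by sets $Y_i$ of diameter at most $\delta$. A set has \emph{$\sigma$-finite length} if it is a countable union of Borel sets of finite $\mathcal H^1$-measure. The \emph{upper linear density} of a positive measure $\mu$ at $x$ is
\[
\Theta^*_\mu(x)=\limsup_{r\to0}\frac{\mu(B(x,r))}{r}.
\]
Each function $x\mapsto\mu(B(x,r))$ is lower semicontinuous, hence so is $\sup_{r\le\delta}\mu(B(x,r))/r$, and $\Theta^*_\mu$ is a Borel function.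

\begin{lemma}\label{lem:length}
\begin{enumerate}
\item[(a)] If $\mu$ is a positive measure and $Y\subset\{\Theta^*_\mu>1/n\}$ is Borel, then $\mathcal H^1(Y)\le10n\,\mu(Y)$. In particular $\{\Theta^*_\mu>0\}$ has $\sigma$-finite length, and a Borel subset of it that is $\mu$-null is $\mathcal H^1$-null.
\item[(b)] If $G\in L^1(m)$ and $G\ge0$, then $\{\Theta^*_{Gm}>0\}$ is $\mathcal H^1$-null.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\varepsilon,\delta>0$ and let $V\supset Y$ be open with $\mu(V)\le\mu(Y)+\varepsilon$. Every $x\in Y$ is the center of a disc $B(x,r)\subset V$ with $r<\delta$ and $\mu(B(x,r))>r/n$. The $5r$-covering lemma selects disjoint discs $B(x_i,r_i)$ among them with $Y\subset\bigcup_iB(x_i,5r_i)$, and the diameters of the enlarged discs add up to $\sum_i10r_i\le10n\,\mu(V)$. Let $\delta\to0$ and then $\varepsilon\to0$.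

(b) This is in \cite[\S2.4.3]{EG}; it also follows from (a). The set $Y_n=\{\Theta^*_{Gm}>1/n\}$ has finite length by (a). A set of finite length has area zero, since a cover with diameters $d_i\le\delta$ has area at most $\pi\delta\sum_id_i$. So $Y_n$ is $Gm$-null, and $\mathcal H^1(Y_n)=0$ by (a) again.
\end{proof}

\section{Two ways of being exceptional}\label{sec:two}

The segment and the point of the introduction are exceptional for different reasons. On the segment the measure has linear density and the Cauchy integral jumps. To detect this for complex measures, fix $\varphi\in C_c^\infty(B(0,1))$ with $0\le\varphi\le1$ and $\varphi=1$ on $B(0,\frac12)$, put $\varphi_{x,r}(w)=\varphi((w-x)/r)$, and define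
\[
D_\nu(x)=\limsup_{r\to0}\frac1r\Bigl|\int\varphi_{x,r}\,d\nu\Bigr| .
\]
The integral is continuous in $(x,r)$, so $D_\nu$ is a Borel function. For positive $\mu$ we have $\mu(B(x,r/2))\le\int\varphi_{x,r}\,d\mu\le\mu(B(x,r))$, hence $\frac12\Theta^*_\mu\le D_\mu\le\Theta^*_\mu$. For complex $\nu,\nu'$ we have $D_{\nu+\nu'}(x)=D_\nu(x)$ whenever $\Theta^*_{|\nu'|}(x)=0$.

\begin{lemma}[density test]\label{lem:dens}
If $D_\nu(x)>0$, then $x$ is an exceptional point of $\mathcal C\nu$.
\end{lemma}

\begin{proof}
Let $x$ be a Lebesgue point with value $\xi$. By \eqref{eq:dbar} and $\int\bar\partial\varphi_{x,r}\,dm=0$,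
\[
\pi\Bigl|\int\varphi_{x,r}\,d\nu\Bigr|=\Bigl|\int(\mathcal C\nu-\xi)\,\bar\partial\varphi_{x,r}\,dm\Bigr|\le\frac{\|\nabla\varphi\|_\infty}{r}\int_{B(x,r)}|\mathcal C\nu-\xi|\,dm=o(r).
\qedhere
\]
\end{proof}

This accounts for the Cantor set $K$: each of its $4^n$ pieces of generation $n$ is a copy of $K$ scaled by $4^{-n}$, so $\mathcal H^1(K\cap B(x,2\cdot4^{-n}))\ge4^{-n}\mathcal H^1(K)$ for $x\in K$. By Lemma~\ref{lem:length}(a) applied to $|\nu|$, the density test never reaches beyond a set of $\sigma$-finite length.

The second mechanism is size. We say that a real function $u$ \emph{blows up at $x$} if for every $n$ there is a neighborhood of $x$ on which $u\ge n$ a.e. If $\operatorname{Re}f$ blows up at $x$, the averages of $\operatorname{Re}f$ over $B(x,r)$ tend to $+\infty$, whereas at a Lebesgue point they tend to $\operatorname{Re}\xi$; so $x$ is exceptional for $f$. We ask for blow-up of the real part, not of the modulus, because it survives addition: if $u$ blows up at $x$ and $v$ is bounded below a.e., then $u+v$ blows up at $x$. The obstruction to blow-up is the following class of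 measures.

\begin{definition}
A positive measure $\mu$ is \emph{admissible} if $|\mathcal C\mu|\le1$ a.e. For $K$ compact, $U$ open and $Y$ arbitrary,
\begin{align*}
\gamma_+(K)&=\sup\{\mu(K):\mu\text{ admissible},\ \operatorname{supp}\mu\subset K\},\\
\gamma_+(U)&=\sup\{\gamma_+(K):K\subset U\text{ compact}\},\\
\gamma_+^*(Y)&=\inf\{\gamma_+(U):U\supset Y\text{ open}\}.
\end{align*}
\end{definition}

\begin{lemma}\label{lem:weakdual}
Let $\rho$ be a measure with $\operatorname{Re}\mathcal C\rho\ge0$ a.e.\ on $\mathbb C$ and $\operatorname{Re}\mathcal C\rho\ge1$ a.e.\ on an open set $U$. Then $\mu(U)\le\|\rho\|$ for every admissible $\mu$.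
\end{lemma}

\begin{proof}
Let $K\subset U$ be compact and $\varepsilon<\operatorname{dist}(K,\mathbb C\setminus U)$. The real part of $\mathcal C\rho*\theta_\varepsilon$ is nonnegative everywhere and at least $1$ on $K$, and $|\mathcal C\mu*\theta_\varepsilon|\le1$. Since $k*\theta_\varepsilon$ is bounded and odd,
\[
\mu(K)\le\operatorname{Re}\int\mathcal C\rho*\theta_\varepsilon\,d\mu=-\operatorname{Re}\int\mathcal C\mu*\theta_\varepsilon\,d\rho\le\|\rho\|.\qedhere
\]
\end{proof}

Suppose that $\operatorname{Re}\mathcal C\rho\ge0$ blows up at every point of a set $N$. Then $N$ lies in an open set $U_n$ on which $\operatorname{Re}\mathcal C\rho\ge n$ a.e., and $\mu(U_n)\le\|\rho\|/n$ for all admissible $\mu$ at once. So blow-up is available only on sets that admissible measures uniformly avoid. Lemma~\ref{lem:weakdual} is not used in the proof; its converse, Proposition~\ref{prop:dual}, is. The plan is now forced: use density where admissible measures live and blow-up where they do not.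

\begin{example}[the segment]\label{ex:segment}
Let $E=[-1,1]$ and $F(z)=z-\sqrt{z^2-1}$, with the branch of the root that behaves like $z$ at infinity. The function $F$ is the inverse of $\zeta\mapsto\frac12(\zeta+1/\zeta)$ on the unit disc, so $|F|<1$ off $E$ and $F(\infty)=0$. Its boundary values from above and below are $F_\pm(x)=x\mp i\sqrt{1-x^2}$. Cauchy's formula on a contour that shrinks to $E$ gives
\[
F(z)=\frac1{2\pi i}\int_{-1}^1\frac{F_-(x)-F_+(x)}{z-x}\,dx=\mathcal C\lambda(z),\qquad d\lambda=\frac1\pi\sqrt{1-x^2}\,dx .
\]
So $\lambda$ is admissible. It has $\Theta^*_\lambda(x)=\frac2\pi\sqrt{1-x^2}$, which is positive on $S=(-1,1)$ and zero on $N=\{-1,1\}$. The points of $N$ are Lebesgue points of $F$, because $F(z)\to\pm1$ as $z\to\pm1$. They need the second mechanism.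

Let $w(z)=\max(0,\log(1/|z|))$. The Lipschitz functions $\min(w,n)$ converge to $w$ in $W^{1,1}(\mathbb C)$, since $|\nabla w|=1/|z|$ on the unit disc is integrable. By Lemma~\ref{lem:rep}, $w=\mathcal C\nu'$ with $\nu'=\pi^{-1}\bar\partial w\,m$. Put $f(z)=F(z)+w(z-1)+w(z+1)$; it is the Cauchy integral of $\lambda$ plus two translates of $\nu'$. At $\pm1$ the real part of $f$ blows up, because $\operatorname{Re}F\ge-1$ and $w\ge0$. Near a point $x\in S$ the translates of $\nu'$ have bounded density with respect to area, so their linear density at $x$ is zero, and the density test applies at $x$. Off $E$ the function $f$ is continuous. Its exceptional set is exactly $E$.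
\end{example}

The general proof follows the example, and each line of it becomes a section.
\begin{enumerate}
\item[(i)] On a set $E$ as in Theorem~\ref{thm:main}, every admissible measure has positive upper density at almost all of its points (Section~\ref{sec:adm}), and one admissible measure $\lambda$ dominates all of them (Section~\ref{sec:dom}). This splits $E$ into $S=E\cap\{\Theta^*_\lambda>0\}$ and a $G_\delta$ set $N$ whose compact subsets carry no admissible measure.
\item[(ii)] Admissible measures avoid $N$ uniformly (Section~\ref{sec:outer}), so by duality some Cauchy integral with nonnegative real part blows up on $N$ (Section~\ref{sec:dual}).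
\item[(iii)] The measure obtained by duality is not explicit and may cancel the density of $\lambda$. This happens only on a set of zero length, which is repaired by a generalization of the function $w$ (Sections~\ref{sec:null} and~\ref{sec:all}).
\item[(iv)] The resulting Cauchy integral is smoothed off $E$ without changing its behavior at the points of $E$ (Section~\ref{sec:smooth}).
\end{enumerate}
The hypothesis on $\alpha$ enters twice: in the first statement of (i), and through $m(E)=0$ in the first statement of (ii).

\section{Admissible measures}\label{sec:adm}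

For $\varepsilon>0$ and every $z\in\mathbb C$ put
\[
\mathcal C_\varepsilon\nu(z)=\int_{|z-w|>\varepsilon}\frac{d\nu(w)}{z-w},\qquad\mathcal C_*\nu=\sup_{\varepsilon>0}|\mathcal C_\varepsilon\nu| .
\]

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] If $\mu$ is admissible, then $\mu(\overline B(x,r))\le r$ for all $x,r$, and $\mu\le\mathcal H^1$ on Borel sets.
\item[(b)] If $\mu$ is admissible, then $|\mathcal C_\varepsilon\mu|\le1+c_0$ on $\mathbb C$ for all $\varepsilon$.
\item[(c)] The admissible measures supported in a compact set $K$ form a convex set that is compact and metrizable in the weak* topology of $C(K)^*$.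
\item[(d)] Let $t\mapsto\mu_t$ be a weak* continuous map from a compact metric space $T$ into the set in (c), and let $\mathbb P$ be a Borel probability measure on $T$. The measure $\bar\mu$ with $\int\phi\,d\bar\mu=\iint\phi\,d\mu_t\,d\mathbb P(t)$ for $\phi\in C(K)$ belongs to the set in (c), and $\bar\mu(Y)=\int\mu_t(Y)\,d\mathbb P(t)$ for Borel $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\psi$ be radial about $x$, equal to $1$ on $\overline B(x,r)$ and decreasing linearly to $0$ at radius $r+s$. Then $|\bar\partial\psi|=1/(2s)$ on an annulus of area $\pi(2rs+s^2)$ and $\bar\partial\psi=0$ elsewhere. By \eqref{eq:dbar},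
\[
\int\psi*\theta_\varepsilon\,d\mu\le\frac1\pi\|(\bar\partial\psi)*\theta_\varepsilon\|_1\le\frac1\pi\|\bar\partial\psi\|_1=r+\frac s2 .
\]
Let $\varepsilon\to0$ and then $s\to0$. A set of diameter $d$ lies in a closed disc of radius $d$, whose $\mu$-measure is at most $d$ (also for $d=0$); hence $\mu\le\mathcal H^1$.

(b) Since $k*\theta_\varepsilon=k$ for $|z|\ge\varepsilon$, the difference $(\mathcal C\mu*\theta_\varepsilon)(x)-\mathcal C_\varepsilon\mu(x)$ is the integral of $(k*\theta_\varepsilon)(x-w)$ over $|x-w|\le\varepsilon$, which is at most $c_0\varepsilon^{-1}\mu(\overline B(x,\varepsilon))\le c_0$.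

(c), (d) By \eqref{eq:test} and \eqref{eq:dual}, a positive $\mu$ is admissible if and only if $|\int\mathcal Cg\,d\mu|\le\|g\|_1$ for all $g\in C_c^\infty(\mathbb C)$. As $\mathcal Cg$ is continuous, this condition passes to weak* limits and to averages. The masses are bounded by (a), and bounded weak* closed subsets of $C(K)^*$ are compact and metrizable because $C(K)$ is separable. Finally, the bounded Borel functions $\phi$ for which $t\mapsto\int\phi\,d\mu_t$ is Borel and the formula in (d) holds contain $C(K)$ and are closed under bounded pointwise limits of sequences, so they include all indicators of Borel sets.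
\end{proof}

In particular $\gamma_+^*(Y)<\infty$ for bounded $Y$. In Example~\ref{ex:segment}, part (a) shows that every admissible measure on the segment is absolutely continuous with respect to $\lambda$.

\subsection*{The Cauchy operator on measures of linear growth}
A positive measure $\mu$ has \emph{growth at most $1$} if $\mu(B(x,r))\le r$ for all $x,r$. The \emph{Menger curvature} $c(x,y,z)$ is the inverse of the radius of the circle through $x,y,z$, and $0$ if the points are collinear or two of them coincide. Put $c^2(\mu)=\iiint c(x,y,z)^2\,d\mu(x)\,d\mu(y)\,d\mu(z)$, and let $c_\varepsilon^2(\mu)$ be the same integral over triples with mutual distances greater than $\varepsilon$. We say that \emph{$\mathcal C$ has norm at most $A$ on $L^2(\mu)$} if $\|\mathcal C_\varepsilon(f\mu)\|_{L^2(\mu)}\le A\|f\|_{L^2(\mu)}$ for all $f\in L^2(\mu)$ and $\varepsilon>0$. We use four published theorems, for finite positive $\mu$ of growth at most $1$; see also the monograph~\cite{TolsaBook}.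
\begin{enumerate}
\item[(T1)] If $|\mathcal C_\varepsilon\mu|\le A$ on $\mathbb C$ for all $\varepsilon$, then $\mathcal C$ has norm at most $A_1$ on $L^2(\mu)$, where $A_1$ depends only on $A$. This is the $T(1)$ theorem: \cite{NTV03} with $b=1$, the kernel being antisymmetric.
\item[(T2)] If $\mathcal C$ has norm at most $A$ on $L^2(\mu)$, then $\mu\{\mathcal C_*\nu>t\}\le A_2\|\nu\|/t$ for all complex measures $\nu$ and $t>0$, where $A_2$ depends only on $A$ \cite{NTV98}.
\item[(T3)] If $c^2(\mu|_B)\le\mu(B)$ for all discs $B$, then $\mathcal C$ has norm at most $A_3$ on $L^2(\mu)$, with $A_3$ absolute \cite{Tolsa99,NTV97}.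
\item[(T4)] $\|\mathcal C_\varepsilon\mu\|^2_{L^2(\mu)}=\frac16c_\varepsilon^2(\mu)+O(\mu(\mathbb C))$, uniformly in $\varepsilon$ \cite{MV95}.
\end{enumerate}

\subsection*{From weak type to bounded Cauchy integrals}
Admissibility is fragile: the restriction of the measure $\lambda$ of Example~\ref{ex:segment} to $[0,1]$ has Cauchy integral $-\frac1\pi\int_0^1\sqrt{1-x^2}\,(x+\varepsilon)^{-1}dx$ at $-\varepsilon$, which is unbounded as $\varepsilon\to0$. The weak type inequality in (T2), on the contrary, passes at once to smaller measures. The next lemma, of Davie--{\O}ksendal type, leads back from weak type to boundedness at the price of half the mass. We need it for a sequence of kernels simultaneously.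

\begin{lemma}\label{lem:DO}
Let $\sigma$ be a positive measure with compact support, $B>0$, and let $k_j\in C_0(\mathbb C)$, $j\ge1$, be odd functions with
\[
\sigma\{|k_j*\nu|>t\}\le4^{-j}B\,\|\nu\|/t\qquad\text{for all complex measures }\nu\text{ and }t>0 .
\]
Then there is a Borel function $h$ with $0\le h\le1$, $\int h\,d\sigma\ge\frac12\sigma(\mathbb C)$, and $|k_j*(h\sigma)|\le2^{1-j}B$ on $\mathbb C$ for all $j$.
\end{lemma}

\begin{proof}
Assume $\sigma\ne0$. The set $\mathcal G=\{h\in L^\infty(\sigma):0\le h\le1,\ \int h\,d\sigma\ge\frac12\sigma(\mathbb C)\}$ is convex and weak* compact. Let $\mathcal G_J$ consist of the $h\in\mathcal G$ that satisfy the required bound for $j\le J$. For each $z$ the value $k_j*(h\sigma)(z)=\int k_j(z-w)h(w)\,d\sigma(w)$ is weak* continuous in $h$, so the $\mathcal G_J$ are closed. They decrease, and it suffices to show that each is nonempty.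

Suppose $\mathcal G_J=\emptyset$. Give $C_0(\mathbb C)^J$ the maximum norm; its dual consists of $J$-tuples of measures with norm $\sum_j\|\nu_j\|$. By Fubini's theorem and oddness,
\[
\int k_j*(h\sigma)\,d\nu=-\int h\;(k_j*\nu)\,d\sigma ,
\]
with $k_j*\nu$ bounded. Hence $h\mapsto(2^jk_j*(h\sigma))_{j\le J}$ is weak*-to-weak continuous, and the image of $\mathcal G$ is a weakly compact convex set disjoint from the closed ball of radius $2B$. By the Hahn--Banach theorem the two sets are strictly separated: there are $\nu_1,\dots,\nu_J$ with $\sum_j\|\nu_j\|=1$ such that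
\[
\int hg\,d\sigma>2B\quad\text{for all }h\in\mathcal G,\qquad\text{where }g=-\operatorname{Re}\sum_{j\le J}2^jk_j*\nu_j .
\]
Test this on the set where $g$ is small. Let $t=2B/\sigma(\mathbb C)$ and $Y=\bigcap_{j\le J}\{|k_j*\nu_j|\le4^{-j}t\}$. The hypothesis gives $\sigma(\mathbb C\setminus Y)\le\sum_jB\|\nu_j\|/t=\frac12\sigma(\mathbb C)$, so $\mathbf 1_Y\in\mathcal G$. On $Y$ we have $|g|\le\sum_j2^{-j}t\le t$, so $\int\mathbf 1_Yg\,d\sigma\le t\,\sigma(\mathbb C)=2B$, a contradiction.
\end{proof}

The lemma requires continuous kernels, so we smooth the truncation. Fix a smooth nonincreasing $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$, and put $k^\varepsilon(z)=z^{-1}(1-\chi(|z|/\varepsilon))$. This is an odd function in $C_0(\mathbb C)$ that equals $k$ for $|z|\ge2\varepsilon$. Since $1-\chi(|z|/\varepsilon)=\int_1^2\mathbf 1_{\{|z|>u\varepsilon\}}(-\chi'(u))\,du$, the function $k^\varepsilon*\nu$ is an average of the $\mathcal C_{u\varepsilon}\nu$, and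
\begin{equation}\label{eq:smoothtrunc}
|k^\varepsilon*\nu|\le\mathcal C_*\nu .
\end{equation}

\begin{lemma}\label{lem:restrict}
There is an absolute constant $A_0$ such that $\mu(K)\le A_0\gamma_+(K)$ and $\mu(U)\le A_0\gamma_+(U)$ for every admissible $\mu$, compact $K$ and open $U$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:adm}(a),(b), (T1) and (T2), $\mu\{\mathcal C_*\nu>t\}\le A_2\|\nu\|/t$ with $A_2$ absolute. With \eqref{eq:smoothtrunc}, $\sigma=\mu|_K$ satisfies $\sigma\{|k^\varepsilon*\nu|>t\}\le A_2\|\nu\|/t$. Lemma~\ref{lem:DO} with $k_1=k^\varepsilon$, $k_j=0$ for $j\ge2$ and $B=4A_2$ gives $h_\varepsilon$ with $0\le h_\varepsilon\le1$, $\int h_\varepsilon\,d\sigma\ge\frac12\mu(K)$ and $|k^\varepsilon*(h_\varepsilon\sigma)|\le B$. Let $h$ be a weak* limit in $L^\infty(\sigma)$ of $h_\varepsilon$ along a sequence $\varepsilon\to0$. For $g\in C_c^\infty(\mathbb C)$ we have $|\mathcal Cg-k^\varepsilon*g|\le4\pi\varepsilon\|g\|_\infty$ by \eqref{eq:kernel}, so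
\[
\Bigl|\int\mathcal Cg\;h\,d\sigma\Bigr|=\lim\Bigl|\int(k^\varepsilon*g)\,h_\varepsilon\,d\sigma\Bigr|=\lim\Bigl|\int g\;k^\varepsilon*(h_\varepsilon\sigma)\,dm\Bigr|\le B\|g\|_1 .
\]
Thus $h\sigma/B$ is admissible and supported in $K$, and $\gamma_+(K)\ge\mu(K)/(2B)$. Take $A_0=8A_2$. For open sets use the inner regularity of $\mu$.
\end{proof}

\subsection*{Positive density}
A bounded Cauchy integral need not be continuous, and by Lemma~\ref{lem:dens} positive density of the measure is one obstruction. The next proposition says that, up to passing to a smaller measure, it is the only one. If the density vanishes, the part of the kernel at scales below $\delta$ has weak type norm tending to $0$ with $\delta$; we cut $k$ into pieces at a sparse sequence of scales and use Lemma~\ref{lem:DO} to make the pieces sum uniformly.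

\begin{proposition}\label{prop:posdens}
Let $E$ be as in Theorem~\ref{thm:main} and let $\mu$ be admissible with $\mu(\mathbb C\setminus E)=0$. Then $\Theta^*_\mu>0$ $\mu$-almost everywhere.
\end{proposition}

\begin{proof}
Suppose $\mu\{\Theta^*_\mu=0\}>0$.

\emph{Uniform smallness.} By Lemma~\ref{lem:adm}(b), $\|\mathcal C_\varepsilon\mu\|^2_{L^2(\mu)}\le(1+c_0)^2\mu(\mathbb C)$, so (T4) and monotone convergence give $c^2(\mu)<\infty$. Hence for $\mu$-almost every $x$ the function $c(x,\cdot,\cdot)^2$ is $\mu\times\mu$-integrable, and by dominated convergence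
\[
\kappa_\delta(x)=\iint_{|y-x|<\delta,\ |z-x|<\delta}c(x,y,z)^2\,d\mu(y)\,d\mu(z)\to0\qquad(\delta\to0).
\]
Both $\kappa_\delta(x)$ and $\sup_{r\le\delta}\mu(B(x,r))/r$ are Borel in $x$ and monotone in $\delta$, and they tend to $0$ on a subset of $E$ of positive measure. By Egorov's theorem and inner regularity, they tend to $0$ uniformly on a compact set $F\subset E$ with $\mu(F)>0$. Let $\sigma=\mu|_F$, $\kappa(\delta)=\sup_{F}\kappa_\delta$ and $\vartheta(\delta)=\sup\{\sigma(B(x,r))/r:x\in\mathbb C,\ r\le\delta\}$. If $B(x,r)$ meets $F$ at $y$, then $\sigma(B(x,r))\le\mu(B(y,2r))$; so $\vartheta(\delta)\to0$. Put $\omega(\delta)=\max\{\vartheta(2\delta),\kappa(2\delta)^{1/2},\delta\}$, which is positive and tends to $0$.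

\emph{Small weak type norm on small discs.} Let $D$ be a disc of radius $\delta$ and $\sigma_D=\sigma|_D$. Then $\sigma_D(B(x,r))\le\omega(\delta)r$ for all $x,r$: for $r\le2\delta$ by the definition of $\vartheta(2\delta)$, and for $r>2\delta$ because $\sigma(D)\le\vartheta(2\delta)\delta$. Points of $D$ are at distance less than $2\delta$ from each other, so $c^2(\sigma_D|_B)\le\kappa(2\delta)\sigma_D(B)\le\omega(\delta)^2\sigma_D(B)$ for every disc $B$. Therefore $\tau=\sigma_D/\omega(\delta)$ has growth at most $1$ and $c^2(\tau|_B)=\omega(\delta)^{-3}c^2(\sigma_D|_B)\le\tau(B)$. By (T3) and (T2), $\sigma_D\{\mathcal C_*\nu>t\}\le A\,\omega(\delta)\|\nu\|/t$ with $A$ absolute.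

\emph{Gluing the discs.} Let $\delta'<\delta$. The kernel $k^{\delta'}-k^\delta$ vanishes for $|z|\ge2\delta$. The discs $D_i=B(x_i,\delta)$ with $x_i\in\delta(\mathbb Z+i\mathbb Z)$ cover $\mathbb C$, and on $D_i$ we have $(k^{\delta'}-k^\delta)*\nu=(k^{\delta'}-k^\delta)*\nu_i$ with $\nu_i=\nu|_{B(x_i,3\delta)}$. Each point lies in at most $36$ of the discs $B(x_i,3\delta)$, so by \eqref{eq:smoothtrunc}
\[
\sigma\{|(k^{\delta'}-k^\delta)*\nu|>t\}\le\sum_i\sigma_{D_i}\{\mathcal C_*\nu_i>t/2\}\le72A\,\omega(\delta)\|\nu\|/t .
\]

\emph{The continuous function.} Choose $\delta_1>\delta_2>\dots\to0$ with $72A\,\omega(\delta_j)\le4^{-j}$, and apply Lemma~\ref{lem:DO} with $k_j=k^{\delta_{j+1}}-k^{\delta_j}$ and $B=1$. For the resulting $h$, the series $f=k^{\delta_1}*(h\sigma)+\sum_jk_j*(h\sigma)$ of functions in $C_0(\mathbb C)$ converges uniformly, so $f$ is continuous on $\widehat{\mathbb C}$ with $f(\infty)=0$. Its partial sums are $k^{\delta_{J+1}}*(h\sigma)$, which equal $\mathcal C(h\sigma)$ at $z\notin F$ once $2\delta_{J+1}\le\operatorname{dist}(z,F)$. So $f$ is holomorphic off $F$ and $f'(\infty)=\int h\,d\sigma\ge\frac12\mu(F)>0$.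 Thus $\alpha(F)>0$, against the hypothesis on $E$.
\end{proof}

\section{A dominating admissible measure}\label{sec:dom}

From now on $E$ is a nonempty set as in Theorem~\ref{thm:main} (for $E=\emptyset$ take $\nu=0$), and $E_k=E\cap\overline B(0,k)$. By Lemma~\ref{lem:area} and inner regularity, $m(E)=0$.

Each admissible measure on $E$ lives on a set of $\sigma$-finite length, but a priori different measures could live on uncountably many disjoint sets, and one finite measure could not see them all. This does happen without the hypothesis on $\alpha$. On the rectangle $[-1,1]\times[0,1]$ the translates $\lambda_t$ of the measure of Example~\ref{ex:segment} to the heights $t\in[0,1]$ are admissible and live on disjoint segments, and no finite measure charges all these segments. Their average $\pi^{-1}\sqrt{1-x^2}\,dx\,dy$ is admissible and has zero linear density everywhere. The proof below turns this around: from an uncountable separated family we extract a continuous one, average it, and apply Proposition~\ref{prop:posdens} to the average.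

\begin{proposition}\label{prop:dom}
There is an admissible measure $\lambda$ with $\lambda(\mathbb C\setminus E)=0$ such that every admissible $\mu$ with compact support in $E$ is absolutely continuous with respect to $\lambda$.
\end{proposition}

\begin{proof}
Let $\mathcal A_k$ be the set of admissible measures supported in $E_k$. By Lemma~\ref{lem:adm} it is convex, weak* compact and metrizable, and its elements have mass at most $k$. Fix a metric for its weak* topology.

\emph{Claim: $\mathcal A_k$ is separable in the total variation norm.} Suppose not. If for every $n$ a maximal $1/n$-separated subset were countable, their union would be a countable dense set. So there are $\varepsilon>0$ and an uncountable $\mathcal B\subset\mathcal A_k$ with $\|\mu-\mu'\|>\varepsilon$ for distinct $\mu,\mu'\in\mathcal B$. Remove from $\mathcal B$ the points lying in a member of a countable weak* base that meets $\mathcal B$ in a countable set. Only countably many points are removed, and afterwards every weak* open set that meets $\mathcal B$ contains uncountably many of its points. The norm $\|\mu-\mu'\|=\sup\{|\int\phi\,d\mu-\int\phi\,d\mu'|:\phi\in C(E_k),\ |\phi|\le1\}$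 is weak* lower semicontinuous in $(\mu,\mu')$, so $\Delta=\{(\mu,\mu'):\|\mu-\mu'\|>\varepsilon\}$ is open in $\mathcal A_k\times\mathcal A_k$.

We define open sets $W_s$ meeting $\mathcal B$, indexed by finite words $s$ in $0,1$. Let $W_\emptyset=\mathcal A_k$. Given $W_s$, pick two distinct points of $\mathcal B\cap W_s$ and let $W_{s0},W_{s1}$ be balls about them, of diameter at most $2^{-|s|-1}$ and so small that $\overline W_{s0}\cup\overline W_{s1}\subset W_s$ and $\overline W_{s0}\times\overline W_{s1}\subset\Delta$. For $t\in T=\{0,1\}^{\mathbb N}$ let $\mu_t$ be the unique point of $\bigcap_n\overline W_{t_1\dots t_n}$. If $t,t'$ share their first $n$ digits, $\mu_t$ and $\mu_{t'}$ are at distance at most $2^{-n}$, so $t\mapsto\mu_t$ is weak* continuous. Looking at the first digit in which $t\ne t'$ differ gives $\|\mu_t-\mu_{t'}\|>\varepsilon$.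

Let $\mathbb P$ be the coin-tossing measure on $T$ and $\bar\mu\in\mathcal A_k$ the average given by Lemma~\ref{lem:adm}(d). Put $\bar S=\{\Theta^*_{\bar\mu}>0\}$. By Proposition~\ref{prop:posdens}, $\int\mu_t(\mathbb C\setminus\bar S)\,d\mathbb P(t)=\bar\mu(\mathbb C\setminus\bar S)=0$. As $\mathbb P$ has no atoms, uncountably many $\mu_t$ are concentrated on $\bar S$. The measure $\mathcal H^1|_{\bar S}$ is $\sigma$-finite by Lemma~\ref{lem:length}(a), and $\mu_t\le\mathcal H^1$. By the Radon--Nikodym theorem these $\mu_t$ have densities in $L^1(\mathcal H^1|_{\bar S})$, and the $L^1$ distance of the densities is the total variation distance of the measures. This $L^1$ space is separable, since the measure is $\sigma$-finite and the Borel $\sigma$-algebra is countably generated, so it contains no uncountable $\varepsilon$-separated set. The claim follows.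

Let $(\mu_{k,i})_{i\ge1}$ be norm dense in $\mathcal A_k$ and put
\[
\lambda=\sum_{k\ge1}\frac{2^{-k}}{1+k}\sum_{i\ge1}2^{-i}\mu_{k,i}.
\]
The series converges in norm, $\lambda(\mathbb C\setminus E)=0$, and $|\mathcal C\lambda|\le1$ a.e.\ because $\mathcal C\lambda$ is an $L^1_{\mathrm{loc}}$ limit of functions bounded by $1$. If $\lambda(Y)=0$, then $\mu_{k,i}(Y)=0$ for all $k,i$, and $\mu(Y)=0$ for every $\mu\in\mathcal A_k$ by density in norm.
\end{proof}

Fix $\lambda$ and let $S=\{x\in E:\Theta^*_\lambda(x)>0\}$, a Borel set of $\sigma$-finite length. By Proposition~\ref{prop:posdens}, $\lambda(E\setminus S)=0$. The next section needs a $G_\delta$ set, so we enlarge $E\setminus S$ a little. Take open sets $V_n\supset E\setminus S$ with $\lambda(V_n)<1/n$ and put $N=E\cap\bigcap_nV_n$. As $E$ is closed, $N$ is a $G_\delta$ set, and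
\begin{equation}\label{eq:SN}
E\setminus N\subset S,\qquad\lambda(N)=0,\qquad\gamma_+(K)=0\ \text{ for every compact }K\subset N;
\end{equation}
the last property holds because an admissible measure supported in $K$ is absolutely continuous with respect to $\lambda$ and therefore zero.

\section{From inner to outer capacity}\label{sec:outer}

By \eqref{eq:SN}, Lemma~\ref{lem:restrict} and inner regularity, $\mu(N)=0$ for each admissible $\mu$; so for each $\mu$ and $\eta>0$ there is an open $U\supset N$ with $\mu(U)\le\eta$. Lemma~\ref{lem:weakdual} shows that we need one $U$ for all $\mu$. For compact sets the quantifiers can be exchanged by compactness.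

\begin{lemma}\label{lem:decr}
If $K$ is compact and $\gamma_+(K)=0$, then $\gamma_+^*(K)=0$.
\end{lemma}

\begin{proof}
Let $K\neq\emptyset$, let $K_j$ be its closed $1/j$-neighborhood, and let $\mu_j$ be admissible, supported in $K_j$, with mass at least $\gamma_+(K_j)-1/j$. By Lemma~\ref{lem:adm}(c) a subsequence converges weak* in $C(K_1)^*$ to an admissible $\mu$. It is supported in $K$, hence zero, and testing with the constant $1$ shows that the masses tend to $0$. So $\inf_j\gamma_+(K_j)=0$, and $\gamma_+^*(K)\le\gamma_+(\operatorname{int}K_j)\le\gamma_+(K_j)$.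
\end{proof}

For a $G_\delta$ set $H=\bigcap_nG_n$ we argue by contradiction. If $\gamma_+^*(H)>\beta>0$, we want decreasing compact sets $K^{(n)}\subset G_n$ with $\gamma_+^*(H\cap K^{(n)})>\beta$; their intersection is a compact subset of $H$ that contradicts Lemma~\ref{lem:decr}. At step $n$ we cover by countably many small pieces inside $G_n$ and keep finitely many. There are infinitely many steps, so an estimate that loses the factor $A_0$ of Lemma~\ref{lem:restrict} at each step is useless: we need exact continuity of $\gamma_+^*$ along the increasing finite unions. It holds when the pieces are separated from each other.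

\begin{lemma}\label{lem:cont}
Let $F'$ be compact and let $R_1,R_2,\dots$ be pairwise disjoint open rectangles of perimeter at most $4$ with $F'\cap\partial R_i=\emptyset$. If $Y\subset F'\cap\bigcup_iR_i$, then
\[
\gamma_+^*(Y)=\lim_{q\to\infty}\gamma_+^*\bigl(Y\cap(R_1\cup\dots\cup R_q)\bigr).
\]
\end{lemma}

We have to choose an open $U\supset Y$ first. A measure $\mu$ with compact support in $U$ meets finitely many rectangles $R_1,\dots,R_q$, and we want to move it into a good neighborhood $W$ of $Y\cap(R_1\cup\dots\cup R_q)$. But $q$, and hence $W$, depend on $\mu$. So in each $R_i$ we choose a neighborhood $V_i$ of $Y\cap R_i$ so small that whatever a measure in $V_i$ does can be done, up to a small error, in \emph{every} neighborhood of $Y\cap R_i$. The piece of $\mu$ in $R_i$ interacts with the other pieces through two holomorphic functions only, the one it sends out of $R_i$ and the one it receives in $R_i$, and these range over compact families.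

\begin{proof}
Let $s$ be the limit; it exists and $s\le\gamma_+^*(Y)<\infty$ by monotonicity. Fix $\varepsilon>0$ and put $\varepsilon_i=2^{-i}\varepsilon$. The set $F'\cap R_i=F'\cap\overline{R_i}$ is compact, so there are open rectangles $R_i''\Subset R_i'\Subset R_i$ with $F'\cap R_i\subset R_i''$. Let $\mathcal V_i$ be the family of open sets $V$ with $Y\cap R_i\subset V\subset R_i''$; it is nonempty and closed under finite intersections. Let $\mathcal X_i=C(\overline{R_i'})\times C(\widehat{\mathbb C}\setminus R_i')$ with the maximum of the two supremum norms. For $V\in\mathcal V_i$ let $\mathcal D_i(V)\subset\mathcal X_i$ be the set of pairs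
\[
\bigl(e|_{\overline{R_i'}},\ \mathcal C\mu|_{\widehat{\mathbb C}\setminus R_i'}\bigr),
\]
where $\mu$ is a positive measure with compact support in $V$, $e$ is holomorphic on $R_i$, and $|e+\mathcal C\mu|\le1$ a.e.\ on $R_i$. The set $\mathcal D_i(V)$ contains $(0,0)$ and increases with $V$.

\emph{The set $\mathcal D_i(R_i'')$ is relatively compact.} Let $R_i'\Subset\tilde R\Subset R_i$ be another rectangle, $\Gamma=\partial\tilde R$, $|\Gamma|\le4$ its length, and $d=\operatorname{dist}(R_i'',\mathbb C\setminus R_i')>0$. On $R_i\setminus\overline{R_i''}$ the function $e+\mathcal C\mu$ is holomorphic and bounded by $1$. Since $\oint_\Gamma e\,dz=0$ and $\oint_\Gamma\mathcal C\mu\,dz=2\pi i\,\mu(\mathbb C)$, we get $\mu(\mathbb C)\le|\Gamma|/2\pi\le1$. For $z,z'\in\mathbb C\setminus R_i'$,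
\[
|\mathcal C\mu(z)|\le\frac1{\operatorname{dist}(z,R_i'')}\le\frac1d,\qquad|\mathcal C\mu(z)-\mathcal C\mu(z')|\le\frac{|z-z'|}{d^2},
\]
so the second components are uniformly bounded and equicontinuous, also at $\infty$. On $\Gamma$ we have $|e|\le1+1/d$. This bound extends to $\tilde R$ by the maximum principle, and Cauchy's estimates bound $e'$ uniformly on the convex set $\overline{R_i'}$. The Arzel\`a--Ascoli theorem applies to both components.

\emph{Choice of $U$.} Let $\mathcal D_i=\bigcap_{V\in\mathcal V_i}\overline{\mathcal D_i(V)}\ni(0,0)$. The compact sets $\{p\in\overline{\mathcal D_i(V)}:\operatorname{dist}(p,\mathcal D_i)\ge\varepsilon_i\}$, $V\in\mathcal V_i$, have empty intersection, so finitely many of them do. Let $V_i\in\mathcal V_i$ be the intersection of the corresponding sets $V$. Then every element of $\mathcal D_i(V_i)$ is at distance less than $\varepsilon_i$ from $\mathcal D_i$. Put $U=\bigcup_iV_i\supset Y$.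

\emph{Moving a measure.} Let $\mu$ be admissible with compact support in $U$. Then $\operatorname{supp}\mu\subset V_1\cup\dots\cup V_q$ for some $q$, and since the $V_i$ are disjoint and open, $\mu_i=\mu|_{V_i}$ has compact support in $V_i$. Put $g_i=\mathcal C\mu_i$ and $e_i=\sum_{l\le q,\,l\ne i}g_l$, which is holomorphic on $R_i$. As $e_i+g_i=\mathcal C\mu$, the pair $(e_i,g_i)$ belongs to $\mathcal D_i(V_i)$, and some $p_i\in\mathcal D_i$ is at distance less than $\varepsilon_i$ from it. Choose an open $W\supset Y\cap(R_1\cup\dots\cup R_q)$ with $\gamma_+(W)<s+\varepsilon$. For $i\le q$ we have $W\cap R_i''\in\mathcal V_i$, so $p_i\in\overline{\mathcal D_i(W\cap R_i'')}$, and an element of $\mathcal D_i(W\cap R_i'')$ close enough to $p_i$ is still at distance less than $\varepsilon_i$ from $(e_i,g_i)$. Thus there are positive measures $\mu_i^*$ with compact support in $W\cap R_i''$ and functions $e_i^*$ holomorphic on $R_i$ such that, with $g_i^*=\mathcal C\mu_i^*$,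
\[
|e_i^*+g_i^*|\le1\ \text{a.e.\ on }R_i,\qquad|e_i-e_i^*|<\varepsilon_i\ \text{on }\overline{R_i'},\qquad|g_i-g_i^*|<\varepsilon_i\ \text{on }\mathbb C\setminus R_i' .
\]
Let $\mu^*=\sum_{i\le q}\mu_i^*$. Off $R_1'\cup\dots\cup R_q'$ we have $|\mathcal C\mu^*|\le|\mathcal C\mu|+\sum_i\varepsilon_i\le1+\varepsilon$ a.e. On $R_l'$, which is disjoint from $R_i'$ for $i\ne l$,
\[
\mathcal C\mu^*=(g_l^*+e_l^*)+(e_l-e_l^*)+\sum_{i\ne l}(g_i^*-g_i),
\]
and again $|\mathcal C\mu^*|\le1+\varepsilon$ a.e. So $\mu^*/(1+\varepsilon)$ is admissible with compact support in $W$, and $\mu^*(\mathbb C)\le(1+\varepsilon)(s+\varepsilon)$. The masses are read off on $\partial R_i'$, which has length at most $4$: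
\[
\mu_i(\mathbb C)-\mu_i^*(\mathbb C)=\frac1{2\pi i}\oint_{\partial R_i'}(g_i-g_i^*)\,dz,\qquad|\mu_i(\mathbb C)-\mu_i^*(\mathbb C)|\le\varepsilon_i .
\]
Hence $\mu(\mathbb C)\le(1+\varepsilon)(s+\varepsilon)+\varepsilon$. This bounds $\gamma_+(U)\ge\gamma_+^*(Y)$; let $\varepsilon\to0$.
\end{proof}

To apply the lemma we need arbitrarily fine grids whose lines miss the set. Area zero provides them after a small open set is removed.

\begin{proposition}\label{prop:outer}
Let $F$ be compact with $m(F)=0$, and let $H\subset F$ be a $G_\delta$ set with $\gamma_+(K)=0$ for every compact $K\subset H$. For every $\eta>0$ there is an open $U\supset H$ with $\mu(U)\le\eta$ for every admissible $\mu$.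
\end{proposition}

\begin{proof}
\emph{Grids.} By Fubini's theorem, for $t$ in a set $T\subset\mathbb R$ of full measure both lines $\operatorname{Re}z=t$ and $\operatorname{Im}z=t$ meet $F$ in sets of length zero. Let $T_0=\emptyset$, and obtain $T_n$ from $T_{n-1}$ by adding one point of $T$ from each interval $(\frac j{2n},\frac{j+1}{2n})$, $j\in\mathbb Z$. The $T_n$ increase, are locally finite and have gaps less than $1/n$. Let $\mathcal R_n$ be the family of open rectangles cut out by the vertical and horizontal lines at the positions in $T_n$. They have sides less than $1/n$, and a rectangle of $\mathcal R_q$ that meets one of $\mathcal R_p$ with $p\le q$ is contained in it. The countably many lines meet $F$ in an $\mathcal H^1$-null set. Cover it by open discs with sum of radii at most $\eta/2$, and let $O$ be their union. By Lemma~\ref{lem:adm}(a), $\mu(O)\le\eta/2$ for every admissible $\mu$. The compact set $F'=F\setminus O$ misses all lines, and for $x\in F'$ we let $R_n(x)$ be the rectangle of $\mathcal R_n$ that contains $x$.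

\emph{The set $H'=H\cap F'$ has $\gamma_+^*(H')=0$.} Write $H=\bigcap_nG_n$ with $G_n$ open, and suppose $\gamma_+^*(H')>\beta>0$. Put $K^{(0)}=F'$. Suppose that a compact $K^{(n-1)}\subset F'$ is given with $\gamma_+^*(Y)>\beta$ for $Y=H'\cap K^{(n-1)}$. For $x\in Y\subset G_n$ let $p(x)$ be the smallest $p$ with $R_p(x)\subset G_n$. The rectangles $R_{p(x)}(x)$ are countably many and cover $Y$. Distinct ones are disjoint: if $R_{p(x)}(x)$ meets $R_{p(y)}(y)$ and $p(x)\le p(y)$, then $y\in R_{p(y)}(y)\subset R_{p(x)}(x)$, so $R_{p(x)}(y)=R_{p(x)}(x)\subset G_n$, minimality gives $p(y)\le p(x)$, and the rectangles coincide. By Lemma~\ref{lem:cont} (trivially, if there are finitely many), some finite subfamily $R_1,\dots,R_q$ satisfies $\gamma_+^*(Y\cap(R_1\cup\dots\cup R_q))>\beta$. Put $K^{(n)}=K^{(n-1)}\cap(R_1\cup\dots\cup R_q)$. It is compact because $F'$ misses the boundaries of the rectangles, it lies in $G_n$, and $\gamma_+^*(H'\cap K^{(n)})>\beta$.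

The set $K=\bigcap_nK^{(n)}$ is a compact subset of $F'\cap\bigcap_nG_n=H'$, so $\gamma_+(K)=0$. By Lemma~\ref{lem:decr} there is an open $W\supset K$ with $\gamma_+(W)<\beta$. For large $n$ the compact set $K^{(n)}$ lies in $W$, so $\gamma_+^*(H'\cap K^{(n)})<\beta$, a contradiction.

\emph{Conclusion.} Choose an open $U'\supset H'$ with $\gamma_+(U')\le\eta/(2A_0)$ and let $U=U'\cup O\supset H$. By Lemma~\ref{lem:restrict}, $\mu(U)\le A_0\gamma_+(U')+\eta/2\le\eta$.
\end{proof}

\begin{corollary}\label{cor:outer}
For the set $N$ in \eqref{eq:SN} and every $\eta>0$ there is an open $U\supset N$ with $\mu(U)\le\eta$ for every admissible $\mu$.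
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:outer} to $F=E_k$ and $H=N\cap E_k$ with $2^{-k}\eta$ in place of $\eta$, for $k\ge1$, and take the union of the open sets obtained.
\end{proof}

\section{Duality}\label{sec:dual}

We prove the converse of Lemma~\ref{lem:weakdual}. The Hahn--Banach theorem is applied in a space of continuous functions on a compact disc, where the separating functional is a measure; we then let the disc grow.

\begin{proposition}\label{prop:dual}
Let $U$ be open and $\eta>0$, and suppose that $\mu(U)\le\eta$ for every admissible $\mu$. Then there is a complex measure $\rho$ with $\|\rho\|\le\eta$, $\operatorname{Re}\mathcal C\rho\ge0$ a.e.\ on $\mathbb C$, and $\operatorname{Re}\mathcal C\rho\ge1$ a.e.\ on $U$.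
\end{proposition}

\begin{proof}
Let $\Delta_n=\overline B(0,n)$ and $K_n=\{z\in\Delta_n:\operatorname{dist}(z,\mathbb C\setminus U)\ge1/n\}$. Every compact subset of $U$ lies in $K_n$ for large $n$. Choose a continuous $\phi_n:\Delta_n\to[0,1]$ with $\phi_n=1$ on $K_n$ and $\phi_n=0$ on $\Delta_n\setminus U$.

\emph{Claim: there is $g_n\in C_c^\infty(\mathbb C)$ with $\|g_n\|_1\le\eta$ and $\operatorname{Re}\mathcal Cg_n>\phi_n-\frac1n$ on $\Delta_n$.} Otherwise, in the real space $C(\Delta_n;\mathbb R)$ the convex set $\{\operatorname{Re}\mathcal Cg|_{\Delta_n}:g\in C_c^\infty(\mathbb C),\ \|g\|_1\le\eta\}$ is disjoint from the open convex set $\{\psi:\psi>\phi_n-\frac1n\}$. Then there are a real measure $\mu\ne0$ on $\Delta_n$ and $a\in\mathbb R$ with $\int\operatorname{Re}\mathcal Cg\,d\mu\le a\le\int\psi\,d\mu$ for all such $g,\psi$. We may add to $\psi$ any positive multiple of a nonnegative continuous function, so $\mu\ge0$. Letting $\psi$ decrease to $\phi_n-\frac1n$ gives $a\le\mu(U)-\mu(\Delta_n)/n$. By \eqref{eq:dual}, $\int\operatorname{Re}\mathcal Cg\,d\mu=-\operatorname{Re}\int g\,\mathcal C\mu\,dm$.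 Multiplying $g$ by unimodular constants we get $|\int g\,\mathcal C\mu\,dm|\le a$ for $\|g\|_1\le\eta$, so $\eta\|\mathcal C\mu\|_\infty\le a$ by \eqref{eq:test}. Also $\|\mathcal C\mu\|_\infty>0$, because $\bar\partial\mathcal C\mu=\pi\mu\ne0$. The measure $\mu'=\mu/\|\mathcal C\mu\|_\infty$ is admissible and $\eta\le\mu'(U)-\mu'(\Delta_n)/n<\eta$, a contradiction.

Let $\rho$ be the weak* limit in $C_0(\mathbb C)^*$ of a subsequence of the measures $g_nm$; then $\|\rho\|\le\eta$. For $\psi\in C_c^\infty(\mathbb C)$ we have $\mathcal C\psi\in C_0(\mathbb C)$, so by \eqref{eq:dual}, along the subsequence,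
\[
\int\mathcal Cg_n\,\psi\,dm=-\int\mathcal C\psi\,g_n\,dm\to-\int\mathcal C\psi\,d\rho=\int\mathcal C\rho\;\psi\,dm .
\]
Let $\psi\ge0$. For large $n$ its support lies in $\Delta_n$, so $\operatorname{Re}\int\mathcal Cg_n\,\psi\,dm\ge-\frac1n\int\psi\,dm$; if the support lies in $U$, it lies in $K_n$ for large $n$, and the lower bound is $(1-\frac1n)\int\psi\,dm$. Pass to the limit and use the remark after \eqref{eq:test}.
\end{proof}

\section{Blow-up on sets of zero length}\label{sec:null}

A set $Z$ of zero length can be covered by discs with small sum of radii, so Lemma~\ref{lem:adm}(a) and Proposition~\ref{prop:dual} already give a Cauchy integral that blows up on $Z$. This is not enough for repairs, because nothing is known about the density of the measure so obtained, and it may destroy the density test at many other points. We want what $w=\max(0,\log(1/|z|))$ does for $Z=\{0\}$: its gradient is integrable, so its linear density vanishes off a set of zero length, and by \eqref{eq:kernel} it satisfies the uniform bound $\int_{B(x,r)}|\nabla w|\,dm\le2\pi r$.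

The first attempt is to cover $Z$ by squares of total side $8^{-k}$ for each $k$ and to add bumps of height $1$ over all these squares. A bump over a square of side $\ell$ has gradient of $L^1$ norm comparable to $\ell$, so the sum is in $W^{1,1}$ and blows up on $Z$. The uniform bound may fail, since the squares of the $k$th cover inside a disc of radius $r\ll8^{-k}$ may have total side much larger than $r$. A stopping time merges such clusters into one larger square.

\begin{lemma}\label{lem:null}
Let $\mathcal H^1(Z)=0$ and $s>0$. There are $w\in W^{1,1}(\mathbb C)$ and $G\in L^1(m)$ such that $w\ge0$, $|\nabla w|\le G$ a.e., $\|w\|_1\le s$, $\|G\|_1\le s$,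
\[
\int_{B(x,r)}G\,dm\le sr\quad\text{for all }x,r,
\]
$w$ blows up at every point of $Z$, and $w=\mathcal C(\pi^{-1}\bar\partial w\,m)$ a.e.
\end{lemma}

\begin{proof}
\emph{Dyadic square} means half-open dyadic square $Q$ of side $\ell(Q)\le1$. A set of diameter $d\le\frac12$ is covered by at most $4$ dyadic squares of side in $[d,2d)$, or of arbitrarily small side if $d=0$. So for each $k\ge1$ there are dyadic squares $Q_i^k$ covering $Z$ with $\sum_i\ell(Q_i^k)\le8^{-k}$. Let $\tau$ be the sum over $k,i$ of point masses $3^k\ell(Q_i^k)$ at the centers of the $Q_i^k$; then $\tau(\mathbb C)\le\sum_{k\ge1}(3/8)^k<1$.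

\emph{Stopping squares.} For $j\ge1$ let $\mathcal M_j$ be the family of maximal dyadic squares $Q$ with $\tau(Q)\ge3^j\ell(Q)$. Its members are disjoint, so for every Borel set $Y$
\begin{equation}\label{eq:pack}
\sum_{Q\in\mathcal M_j,\ Q\subset Y}\ell(Q)\le3^{-j}\tau(Y).
\end{equation}
If $Q\in\mathcal M_j$, then $\ell(Q)<1$ since $\tau(Q)<1$, and the parent of $Q$ fails the inequality; hence $3^j\ell(Q)\le\tau(Q)<2\cdot3^j\ell(Q)$. As $2<3$, a square belongs to at most one $\mathcal M_j$. Let
\[
b_Q(z)=\min\Bigl(1,\max\Bigl(0,2-\frac{\operatorname{dist}(z,Q)}{\ell(Q)}\Bigr)\Bigr),\qquad w_0=\sum_{j}\sum_{Q\in\mathcal M_j}b_Q,\qquad G_0=\sum_{j}\sum_{Q\in\mathcal M_j}|\nabla b_Q| .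
\]
The function $b_Q$ is Lipschitz with $|\nabla b_Q|\le1/\ell(Q)$ and is supported in a square of side $5\ell(Q)$, so $\|b_Q\|_1$ and $\|\nabla b_Q\|_1$ are at most $25\ell(Q)$. By \eqref{eq:pack}, $\|w_0\|_1+\|G_0\|_1\le50\sum_j3^{-j}\le25$. So the series for $w_0$ converges in $W^{1,1}$ and $|\nabla w_0|\le G_0$. By Lemma~\ref{lem:rep}, $b_Q=\mathcal C(\pi^{-1}\bar\partial b_Q\,m)$, and summing in $L^1$ gives the same formula for $w_0$.

\emph{Blow-up.} Let $x\in Z$ and $j\ge1$. Some $Q_i^j$ contains $x$ and satisfies $\tau(Q_i^j)\ge3^j\ell(Q_i^j)$, so it lies in a square $P_j\in\mathcal M_j$, and $b_{P_j}=1$ on $B(x,\ell(P_j))$. Hence $w_0\ge n$ on $\bigcap_{j\le n}B(x,\ell(P_j))$.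

\emph{Uniform density bound.} Let $B=B(x,r)$. If $r\ge\frac12$, then $\int_BG_0\,dm\le25\le50r$. Let $r<\frac12$ and let $\ell_0\in[r,2r)$ be a power of $2$, so that $\ell_0\le\frac12$. A square $Q$ contributes to $\int_BG_0\,dm$ only if $\operatorname{dist}(x,Q)\le r+2\ell(Q)$.

Large squares, $\ell(Q)=\ell\ge\ell_0$. The closure of such a $Q$ meets the closed square of center $x$ and side $2r+4\ell\le6\ell$, so there are at most $8^2$ of them for each $\ell$. Each appears in at most one $\mathcal M_j$ and contributes at most $\pi r^2/\ell$. The sum over $\ell=\ell_0,2\ell_0,\dots$ is at most $64\pi r^2\cdot2/\ell_0\le128\pi r$.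

Small squares, $\ell(Q)\le\ell_0/2$. Such a $Q$ lies in a dyadic square $R$ of side $\ell_0$ with $\operatorname{dist}(x,R)\le r+\ell_0\le2\ell_0$. The closure of $R$ meets the closed square of center $x$ and side $4\ell_0$, so there are at most $6^2$ such $R$. Fix one and put $a=\tau(R)/\ell_0$. If $Q\in\mathcal M_j$ and $Q\subsetneq R$, maximality gives $a<3^j$. By \eqref{eq:pack}, the sides of all stopping squares strictly inside $R$ add up to at most $\sum_{j:\,3^j>a}3^{-j}a\,\ell_0\le\frac32\ell_0$. The total contribution is at most $36\cdot25\cdot\frac32\ell_0\le2700r$.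

Thus $\int_BG_0\,dm\le3200\,r$ in all cases. Take $w=sw_0/3200$ and $G=sG_0/3200$; a positive multiple of a function that blows up at $x$ blows up at $x$.
\end{proof}

\section{Making every point of $E$ exceptional}\label{sec:all}

\begin{proposition}\label{prop:all}
There is a complex measure $\nu_1$ such that every point of $E$ is exceptional for $\mathcal C\nu_1$.
\end{proposition}

\begin{proof}
\emph{Blow-up on $N$.} For $j\ge1$ take an open $U_j\supset N$ from Corollary~\ref{cor:outer} with $\eta=2^{-j}$, and $\rho_j$ from Proposition~\ref{prop:dual} with $\|\rho_j\|\le2^{-j}$. Let $\rho=\sum_j\rho_j$. Then $\mathcal C\rho=\sum_j\mathcal C\rho_j$ in $L^1_{\mathrm{loc}}$, so $\operatorname{Re}\mathcal C\rho\ge0$ a.e., and $\operatorname{Re}\mathcal C\rho\ge n$ a.e.\ on the open set $U_1\cap\dots\cap U_n\supset N$. Thus $\operatorname{Re}\mathcal C\rho$ blows up at every point of $N$.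

\emph{Adding $\lambda$.} In $\lambda+\rho$ the two measures might cancel on a set of positive $\lambda$-measure, so we use a generic multiple of $\lambda$. Write $\rho=h\lambda+\rho_s$ with $h\in L^1(\lambda)$ Borel and $\rho_s\perp\lambda$. The sets $\{h=-t\}$ are disjoint, so all but countably many are $\lambda$-null; fix $t\in(0,1)$ with $\lambda\{h=-t\}=0$. Put $\nu_0=t\lambda+\rho$. Since $|\mathcal C\lambda|\le1$,
\begin{equation}\label{eq:f0}
\operatorname{Re}\mathcal C\nu_0\ge-1+\operatorname{Re}\mathcal C\rho\ge-1\quad\text{a.e.}
\end{equation}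

\emph{The Borel set $X_0=\{x\in E\setminus N:D_{\nu_0}(x)=0\}$ has zero length.} The Besicovitch differentiation theorem says that for $\lambda$-almost every $x$ both $\int_{\overline B(x,r)}|h-h(x)|\,d\lambda$ and $|\rho_s|(\overline B(x,r))$ are $o(\lambda(\overline B(x,r)))$ as $r\to0$. Since $\lambda(\overline B(x,r))\le r$ and $|\rho-h(x)\lambda|\le|h-h(x)|\lambda+|\rho_s|$, the measure $|\rho-h(x)\lambda|$ has zero linear density at such $x$. Writing $\nu_0=(t+h(x))\lambda+(\rho-h(x)\lambda)$, we obtain
\[
D_{\nu_0}(x)=|t+h(x)|\,D_\lambda(x)\ge\tfrac12|t+h(x)|\,\Theta^*_\lambda(x),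
\]
which is positive for $\lambda$-almost every $x\in S$. As $X_0\subset S$ by \eqref{eq:SN}, we get $\lambda(X_0)=0$, and $\mathcal H^1(X_0)=0$ by Lemma~\ref{lem:length}(a).

\emph{Repairs.} A function $w_1$ from Lemma~\ref{lem:null} repairs $X_0$, but its gradient may have positive density on a new set $X_1$, where it may cancel the density of $\nu_0$. This set has zero length again, so we iterate. For $j\ge1$ let $w_j,G_j$ be given by Lemma~\ref{lem:null} for $Z=X_{j-1}$ and $s=2^{-j}$, and let $X_j=\{\Theta^*_{G_jm}>0\}$, which is $\mathcal H^1$-null by Lemma~\ref{lem:length}(b). The series $w=\sum_jw_j\ge0$ converges in $W^{1,1}$, and $|\nabla w|\le\sum_jG_j$. Put $\nu_1=\nu_0+\pi^{-1}\bar\partial w\,m$. Then $\mathcal C\nu_1=\mathcal C\nu_0+w$ a.e., because this representation holds for each $w_j$ and the series converge in $L^1$.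

Let $x\in E$. If $x\in N$, then $\operatorname{Re}\mathcal C\nu_1\ge\operatorname{Re}\mathcal C\rho-1$ blows up at $x$, by \eqref{eq:f0} and $w\ge0$. If $x\in X_j$ for some $j\ge0$, then $\operatorname{Re}\mathcal C\nu_1\ge w_{j+1}-1$ blows up at $x$. In the remaining case $x\notin N$ and $x\notin X_j$ for all $j\ge0$. Then $r^{-1}\int_{B(x,r)}G_j\,dm\to0$ as $r\to0$ for each $j\geq 1$, and these quantities are at most $2^{-j}$ for all $r$; this is where the uniform bound of Lemma~\ref{lem:null} is used. By dominated convergence for series, $r^{-1}\int_{B(x,r)}|\nabla w|\,dm\to0$. So $|\bar\partial w|\,m$ has zero linear density at $x$, and $D_{\nu_1}(x)=D_{\nu_0}(x)>0$ since $x\notin X_0$. Lemma~\ref{lem:dens} applies. In all three cases $x$ is exceptional.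
\end{proof}

\section{Smoothing off $E$}\label{sec:smooth}

The exceptional set of $\mathcal C\nu_1$ contains $E$ but may be larger. We mollify $\mathcal C\nu_1$ on the open set $\mathbb C\setminus E$, with a radius that shrinks near $E$ so fast that the averages at points of $E$ do not notice the change. The point to watch is that the $\bar\partial$-derivative must remain a finite measure.

\begin{lemma}\label{lem:smooth}
Let $E\ne\emptyset$ be closed and $\nu$ a complex measure. There is a complex measure $\tilde\nu$ such that $\mathcal C\tilde\nu$ agrees a.e.\ on $\mathbb C\setminus E$ with a $C^\infty$ function, and $\int_{B(x,r)}|\mathcal C\tilde\nu-\mathcal C\nu|\,dm\le8r^3$ for all $x\in E$ and $r>0$.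
\end{lemma}

\begin{proof}
Let $u=\mathcal C\nu$ and $\Omega=\mathbb C\setminus E$; if $\Omega=\emptyset$, take $\tilde\nu=\nu$. Let $\psi_i\in C_c^\infty(\Omega)$, $i\ge1$, be a locally finite partition of unity on $\Omega$ with $\psi_i\not\equiv0$, and $d_i=\operatorname{dist}(\operatorname{supp}\psi_i,E)>0$. The functions $\psi_iu$ and $u\,\bar\partial\psi_i$ are integrable, so their mollifications converge in $L^1$. Choose $r_i<\min(d_i/2,2^{-i})$ so small that $v_i=(\psi_iu)*\theta_{r_i}-\psi_iu$ satisfies
\[
\|v_i\|_1\le2^{-i}\min(1,d_i^3),\qquad\|(u\,\bar\partial\psi_i)*\theta_{r_i}-u\,\bar\partial\psi_i\|_1\le2^{-i}.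
\]
From $\bar\partial(\psi_iu)=\pi\psi_i\nu+u\,\bar\partial\psi_i\,m$ and $\|(\psi_i\nu)*\theta_{r_i}\|_1\le\|\psi_i\nu\|$ we get $\|\bar\partial v_i\|\le2\pi\int\psi_i\,d|\nu|+2^{-i}$. So $\sum_i\|\bar\partial v_i\|\le2\pi\|\nu\|+1$, and $\tilde\nu=\nu+\pi^{-1}\sum_i\bar\partial v_i$ is a finite measure. By Lemma~\ref{lem:rep}, $v_i=\mathcal C(\pi^{-1}\bar\partial v_i)$, hence $\mathcal C\tilde\nu=u+\sum_iv_i$ a.e.

On $\Omega$ we have $u=\sum_i\psi_iu$, so $\mathcal C\tilde\nu=\sum_i(\psi_iu)*\theta_{r_i}$ a.e. This sum of smooth functions is locally finite in $\Omega$. Indeed, let $L\subset\Omega$ be compact, $\delta=\frac12\operatorname{dist}(L,E)$, and $L'\subset\Omega$ the closed $\delta$-neighborhood of $L$. If the $i$th term does not vanish on $L$, then $r_i\ge\delta$ or $\operatorname{supp}\psi_i$ meets $L'$, and each alternative holds for finitely many $i$.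

Let $x\in E$. If $B(x,r)$ meets $\operatorname{supp}v_i$, then $r>d_i-r_i>d_i/2$. So $\int_{B(x,r)}|\sum_iv_i|\,dm\le\sum_{d_i<2r}2^{-i}d_i^3\le8r^3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Lemma~\ref{lem:smooth} to the measure $\nu_1$ of Proposition~\ref{prop:all} and let $\nu=\tilde\nu_1$. Near a point off $E$ the function $\mathcal C\nu$ agrees a.e.\ with a smooth function, so the point is a Lebesgue point. At $x\in E$ the averages of $|\mathcal C\nu-\mathcal C\nu_1|$ over $B(x,r)$ are at most $8r/\pi$, so $x$ is a Lebesgue point of $\mathcal C\nu$ if and only if it is one of $\mathcal C\nu_1$, which it is not. The exceptional set of $\mathcal C\nu$ is exactly $E$.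
\end{proof}

\section{A characterization}\label{sec:char}

The splitting of $E$ used in the proof characterizes the sets in question. The \emph{analytic capacity} $\gamma(K)$ of a compact set $K$ is defined like $\alpha(K)$, with $f$ only required to be holomorphic and bounded by $1$ on $\widehat{\mathbb C}\setminus K$; thus $\alpha\le\gamma$.

\begin{theorem}\label{thm:char}
For a closed set $E\subset\mathbb C$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\alpha(K)=0$ for every compact $K\subset E$.
\item[(2)] $E$ is exactly the exceptional set of the Cauchy integral of some finite complex measure, which can be taken of arbitrarily small norm and with Cauchy integral $C^\infty$ off $E$.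
\item[(3)] $E$ is contained in the exceptional set of the Cauchy integral of some finite complex measure.
\item[(4)] $E=S_0\cup N_0$ with $S_0$ a Borel set of $\sigma$-finite length and $N_0$ a $G_\delta$ set with $\inf\{\gamma_+(U):U\supset N_0\text{ open}\}=0$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(2) is Theorem~\ref{thm:main}; multiplying $\nu$ by a small positive constant does not change the exceptional set. (2)$\Rightarrow$(3) is trivial. (3)$\Rightarrow$(1): a compact subset of $E$ is a compact subset of an exceptional set, which has zero continuous analytic capacity by the first known fact in the introduction. (1)$\Rightarrow$(4): for $E\neq\emptyset$ take $S_0=S$ and $N_0=N$ from Section~\ref{sec:dom}; the open set $U$ of Corollary~\ref{cor:outer} has $\gamma_+(U)\le\eta$.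

(4)$\Rightarrow$(1): we use three more published results. Compact sets of $\sigma$-finite length are removable for continuous functions \cite{Bes31}. The capacity $\alpha$ is countably semiadditive on Borel sets up to an absolute constant, $\alpha(\bigcup_iY_i)\le A\sum_i\alpha(Y_i)$ \cite{Tolsa04}. And $\gamma\le A'\gamma_+$ on compact sets, with $A'$ absolute \cite{Tolsa03}. Let $K\subset E$ be compact and $U\supset N_0$ open. Then $K\setminus U$ is a compact subset of $S_0$, so $\alpha(K\setminus U)=0$. Every compact $L\subset K\cap U$ has $\alpha(L)\le\gamma(L)\le A'\gamma_+(L)\le A'\gamma_+(U)$. Therefore $\alpha(K)\le A\,\alpha(K\cap U)\le AA'\gamma_+(U)$, and the infimum over $U$ is $0$.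
\end{proof}

\begin{thebibliography}{99}

\bibitem{Bes31} Besicovitch, 1931.

\bibitem{CPV} Juli\`a Cuf\'i, Augusto C. Ponce, Joan Verdera, \emph{The precise representative for the gradient of the Riesz potential of a finite measure}, arXiv:2006.11046 (2020).

\bibitem{EG} Evans, Gariepy, \emph{Measure theory and fine properties of functions}.

\bibitem{MV95} Melnikov, Verdera, IMRN 1995.

\bibitem{NTV97} Nazarov, Treil, Volberg, IMRN 1997.

\bibitem{NTV98} Nazarov, Treil, Volberg, IMRN 1998.

\bibitem{NTV03} Nazarov, Treil, Volberg, Acta Math.\ 190 (2003).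

\bibitem{Tolsa99} Tolsa, Duke 98 (1999).

\bibitem{Tolsa03} Tolsa, Acta Math.\ 190 (2003).

\bibitem{Tolsa04} Tolsa, Amer.\ J.\ Math.\ 126 (2004).

\bibitem{TolsaBook} Tolsa, \emph{Analytic capacity, the Cauchy transform, and non-homogeneous Calder\'on--Zygmund theory}.

\end{thebibliography}
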